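\title{A Rolewicz space from the Continuum Hypothesis}

\begin{abstract}
A Rolewicz space is a nonseparable Banach space with no uncountable semi-biorthogonal sequence. We prove that the Continuum Hypothesis implies the existence of such a space. The example is $C(K)$, where the compact space $K$ is an at most two-to-one continuous preimage of the Cantor set. It has no uncountable semi-biorthogonal sequence even when an error $\varepsilon<\frac13$ is allowed in the defining conditions. The constant $\frac13$ is optimal: every nonseparable Banach space has such a sequence with error $\varepsilon$ for each $\varepsilon>\frac13$.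
\end{abstract}

\section{The problem and the results}

Banach spaces are real. An ordinal is the set of the smaller ordinals, $\omega=\{0,1,2,\dots\}$, and $\omega_1$ is the first uncountable ordinal. Let $X$ be a Banach space with dual $X^*$. A sequence $\langle(f_\alpha,\varphi_\alpha):\alpha<\alpha^*\rangle$ in $X\times X^*$, indexed by an ordinal $\alpha^*$, is \emph{semi-biorthogonal} if for all $\alpha,\beta<\alpha^*$
\[
\varphi_\alpha(f_\alpha)=1,\qquad \varphi_\alpha(f_\beta)=0\ \text{ if }\beta<\alpha,\qquad \varphi_\alpha(f_\beta)\ge0\ \text{ if }\beta>\alpha .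
\]
It is \emph{uncountable} if $\alpha^*$ is uncountable. If $\varphi_\alpha(f_\beta)=0$ for all $\beta\ne\alpha$, we have a \emph{biorthogonal system}. A \emph{Rolewicz space} is a nonseparable Banach space with no uncountable semi-biorthogonal sequence.

An uncountable semi-biorthogonal sequence is a witness of nonseparability (Section~\ref{sec:third}), and the question is whether every nonseparable space has such a witness. In $c_0(\omega_1)$ and $\ell_p(\omega_1)$ the unit vectors and the coordinate functionals form a biorthogonal system. In an arbitrary nonseparable space the first two conditions cost nothing: choose $f_\alpha$ outside the closed span of the earlier vectors and let the Hahn--Banach theorem supply $\varphi_\alpha$. The content is in the third condition. It asks that $f_\beta$ lie in the countably many half-spaces $\{\varphi_\alpha\ge0\}$, $\alpha<\beta$, which were fixed before $f_\beta$ is chosen, and the Hahn--Banach theorem says nothing about that.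

The existence of a Rolewicz space depends on the axioms of set theory. Under Martin's Maximum every nonseparable Banach space has an uncountable biorthogonal system, so there are no Rolewicz spaces. On the other hand, forcing constructions show that the existence of a Rolewicz space is consistent with ZFC. The question whether there has to be a Rolewicz space under the Continuum Hypothesis (CH) is posed in \cite{DJ}. The difficulty for a construction from CH is one of counting. A recursion of length $\omega_1$ can look at each of the $2^{\aleph_0}=\aleph_1$ countable objects, but already the uncountable subsets of $\omega_1$ are $2^{\aleph_1}>\aleph_1$ in number. Every uncountable sequence must therefore be destroyed through a countable part of it.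

\begin{theorem}\label{thm:main}
CH implies that there is a Rolewicz space.
\end{theorem}

We prove a quantitative form. For $\varepsilon\ge0$, a sequence $\langle(f_\alpha,\varphi_\alpha):\alpha<\alpha^*\rangle$ in $X\times X^*$ is \emph{$\varepsilon$-semi-biorthogonal} if
\[
\varphi_\alpha(f_\alpha)=1,\qquad \varphi_\alpha(f_\beta)\le\varepsilon\ \text{ if }\beta<\alpha,\qquad \varphi_\alpha(f_\beta)\ge-\varepsilon\ \text{ if }\beta>\alpha .
\]
Both inequalities are one-sided and no bounds on the norms are required. A semi-biorthogonal sequence is $\varepsilon$-semi-biorthogonal for every $\varepsilon\ge0$.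

All that we use of CH is one sequence of points in general position. Let $\Delta=2^\omega$ be the Cantor set and $P=\Delta\times\omega^\omega$, with the product topologies. For $k\ge1$, a \emph{$k$-family} is a family $(\eta^\alpha)_{\alpha\in\Gamma}$ where $\Gamma\subseteq\omega_1$ is uncountable, each $\eta^\alpha=(\eta^\alpha_1<\dots<\eta^\alpha_k)$ is an increasing $k$-tuple in $\omega_1$, and the tuples are pairwise disjoint as sets. Recall that a set is \emph{meager} if it is a countable union of nowhere dense sets, and \emph{comeager} if its complement is meager.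

\begin{definition}\label{def:L}
Property (L) is the following statement. There are points $x_\gamma=(z_\gamma,g_\gamma)\in P$, $\gamma<\omega_1$, with the $z_\gamma$ pairwise distinct, such that for all $k\ge1$, all meager $Z\subseteq P^k$ and every $k$-family $(\eta^\alpha)_{\alpha\in\Gamma}$ there is $\alpha\in\Gamma$ with $(x_{\eta^\alpha_1},\dots,x_{\eta^\alpha_k})\notin Z$.
\end{definition}

Let $\mathcal M$ be the ideal of meager subsets of the real line and $\operatorname{cof}(\mathcal M)$ its cofinality, the least size of a family of meager sets such that every meager set is contained in a member of the family.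

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(1)] Property (L) follows from CH, and more generally from $\operatorname{cof}(\mathcal M)=\aleph_1$. It also holds after adding $\aleph_1$ Cohen reals with finite supports to any model of ZFC.
\item[(2)] Property (L) implies that there is a compact space $K$, with a continuous at most two-to-one map onto $\Delta$, such that $C(K)$ is nonseparable and has no uncountable $\varepsilon$-semi-biorthogonal sequence for any $\varepsilon<\frac13$. In particular, $C(K)$ is a Rolewicz space. No closed subspace and no quotient of $C(K)$ has such a sequence either.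
\item[(3)] The constant $\frac13$ is optimal: in ZFC, every nonseparable Banach space has, for each $\varepsilon>\frac13$, an uncountable $\varepsilon$-semi-biorthogonal sequence. The space $C(K)$ of (2) has one for $\varepsilon=\frac13$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} follows from parts (1) and (2) with $\varepsilon=0$. Section~\ref{sec:third} proves the ZFC statement in (3). Section~\ref{sec:model} shows, for measures on two points, what $K$ has to do and where $\frac13$ comes from. Part (1) is proved in Section~\ref{sec:L}, the space $K$ is built in Section~\ref{sec:K}, its two combinatorial properties are proved in Section~\ref{sec:sidesflips}, and Section~\ref{sec:measures} passes to arbitrary measures.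

We use two facts about $\omega_1$ throughout: a countable subset of $\omega_1$ is bounded, and if an uncountable set is divided into countably many pieces then one piece is uncountable. Passing to such a piece is called \emph{thinning}. The restriction of an $\varepsilon$-semi-biorthogonal sequence of length $\omega_1$ to an uncountable $\Gamma\subseteq\omega_1$, with the inherited order, satisfies the same inequalities, and the restriction of a $k$-family to an uncountable set of indices is a $k$-family. In a $k$-family the ordinals $\eta^\alpha_1$ are distinct, so for each $\zeta<\omega_1$ all but countably many $\alpha\in\Gamma$ have $\eta^\alpha_1>\zeta$.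

\section{What the Hahn--Banach theorem gives}\label{sec:third}

Only the errors $\varepsilon<1$ are of interest. If $\varepsilon\ge1$, the constant sequence $(f,\varphi)$ with $\varphi(f)=1$ is $\varepsilon$-semi-biorthogonal. If $\varepsilon<1$ and the sequence is uncountable, thin so that $\|\varphi_\alpha\|\le N$; then $\varphi_\alpha(f_\alpha-f_\beta)\ge1-\varepsilon$ for $\beta<\alpha$, so the vectors are at mutual distance at least $(1-\varepsilon)/N$ and $X$ is nonseparable.

How small an error does nonseparability give? The recursion described in the introduction, carried out with vectors and functionals of norm about $1$, gives values $\varphi_\alpha(f_\beta)$ equal to $1$ for $\beta=\alpha$, equal to $0$ for $\beta<\alpha$, and at least about $-1$ for $\beta>\alpha$. All the error is on one side. If we add a constant $c\in[0,1]$ to every value and divide by $1+c$, the values become $1$, $\frac c{1+c}$ and at least about $-\frac{1-c}{1+c}$. The two errors are equal for $c=\frac12$, and then they equal $\frac13$. One spare dimension realizes the constant.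

\begin{proposition}\label{prop:third}
Every nonseparable Banach space $X$ has, for each $\varepsilon>\frac13$, an uncountable $\varepsilon$-semi-biorthogonal sequence.
\end{proposition}

\begin{proof}
Choose $\theta>0$ with $\frac13+\frac23\theta\le\varepsilon$. Pick $v\in X$ and $\psi\in X^*$ with $\psi(v)=1$, and put $Y=\ker\psi$. Since $X=Y\oplus\mathbb Rv$, the space $Y$ is nonseparable. We choose unit vectors $f_\alpha\in Y$ by recursion on $\alpha<\omega_1$. The closed span $Y_\alpha$ of $\{f_\beta:\beta<\alpha\}$ is separable, hence a proper closed subspace of $Y$. Riesz's lemma says that for a proper closed subspace and $r<1$ there is a unit vector at distance more than $r$ from it; take $f_\alpha\in Y$ with $\|f_\alpha\|=1$ and $d_\alpha=\operatorname{dist}(f_\alpha,Y_\alpha)>\frac1{1+\theta}$. By the Hahn--Banach theorem there is $\varphi_\alpha\in Y^*$ that vanishes on $Y_\alpha$, with $\varphi_\alpha(f_\alpha)=1$ and $\|\varphi_\alpha\|=1/d_\alpha\le1+\theta$. Extend $\varphi_\alpha$ to $X$ by $\varphi_\alpha(v)=0$; the extension is $x\mapsto\varphi_\alpha(x-\psi(x)v)$, which is continuous. Put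
\begin{equation}\label{eq:shift}
f'_\alpha=f_\alpha+v,\qquad \varphi'_\alpha=\tfrac23\bigl(\varphi_\alpha+\tfrac12\psi\bigr).
\end{equation}
As $\varphi_\alpha(v)=0$, $\psi(f_\beta)=0$ and $\psi(v)=1$, we have $\varphi'_\alpha(f'_\beta)=\frac23\bigl(\varphi_\alpha(f_\beta)+\frac12\bigr)$. This is $1$ for $\beta=\alpha$, it is $\frac13\le\varepsilon$ for $\beta<\alpha$, and it is at least $\frac23(-1-\theta+\frac12)=-\frac13-\frac23\theta\ge-\varepsilon$ for $\beta>\alpha$.
\end{proof}

So for $\frac13<\varepsilon<1$ an uncountable $\varepsilon$-semi-biorthogonal sequence exists exactly when the space is nonseparable. Theorem~\ref{thm:strong}(2) says that under (L) this fails for every $\varepsilon<\frac13$.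

\section{Split points and measures on two points}\label{sec:model}

The space $C(\Delta)$ is separable. An economical way to destroy separability is to split $\aleph_1$ points of $\Delta$ in two. Suppose that $K$ is compact, $\pi:K\to\Delta$ is continuous and onto, and for each $\xi<\omega_1$ there are points $p^0_\xi,p^1_\xi\in K$ with $\pi(p^0_\xi)=\pi(p^1_\xi)$ and a continuous $e_\xi:K\to\{0,1\}$ such that
\begin{equation}\label{eq:split}
e_\xi(p^l_\xi)=l\quad(l=0,1),\qquad e_\beta(p^0_\xi)=e_\beta(p^1_\xi)\quad(\beta<\xi).
\end{equation}
Thus $e_\xi$ is the first of the functions to separate the pair with index $\xi$. We write $\delta_p$ for the point mass at $p$ and $1_C$ for the characteristic function of $C$.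

\begin{lemma}\label{lem:split}
If \eqref{eq:split} holds, then $C(K)$ is nonseparable and has an uncountable $\frac13$-semi-biorthogonal sequence.
\end{lemma}

\begin{proof}
Let $\beta<\xi$. The function $e_\xi-e_\beta$ has values in $\{-1,0,1\}$, and its values at $p^1_\xi$ and $p^0_\xi$ differ by $1$, so one of them is not $0$. Hence $\|e_\xi-e_\beta\|=1$, and $C(K)$ is nonseparable.

One of the two clopen sets $\pi^{-1}(\{x\in\Delta:x(0)=j\})$, $j\in\{0,1\}$, call it $C$, contains both $p^0_\xi$ and $p^1_\xi$ for all $\xi$ in an uncountable set $\Gamma$. Since $\pi$ is onto, there is $p\in K\setminus C$. Put $v=1_{K\setminus C}$, $\psi=\delta_p$ and, for $\xi\in\Gamma$,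
\[
f_\xi=(2e_\xi-1)1_C,\qquad \varphi_\xi=\tfrac12\bigl(\delta_{p^1_\xi}-\delta_{p^0_\xi}\bigr).
\]
By \eqref{eq:split}, $\varphi_\xi(f_\xi)=\frac12(1-(-1))=1$ and $\varphi_\xi(f_\beta)=0$ for $\beta<\xi$. For $\beta>\xi$ we have $|\varphi_\xi(f_\beta)|\le\|\varphi_\xi\|\,\|f_\beta\|\le1$. Also $\psi(v)=1$, $\psi(f_\xi)=0$ and $\varphi_\xi(v)=0$. Define $f'_\xi,\varphi'_\xi$ by \eqref{eq:shift}. Then $\varphi'_\xi(f'_\beta)=\frac23(\varphi_\xi(f_\beta)+\frac12)$ is $1$, $\frac13$ and at least $\frac23(-1+\frac12)=-\frac13$ in the three cases.
\end{proof}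

Splitting alone does not give a Rolewicz space.

\begin{example}\label{ex:arrow}
Order $\Delta$ lexicographically and let $K=\Delta\times\{0,1\}$ have the lexicographic order and its order topology. Every subset has a least upper bound, so $K$ is compact, and the projection to $\Delta$ is continuous. The set $\{p:p\ge(x,1)\}=\{p:p>(x,0)\}$ is clopen; let $e_x$ be its characteristic function. For $y\neq x$ we have $e_x(y,0)=e_x(y,1)$, so the pairs $(e_x,\delta_{(x,1)}-\delta_{(x,0)})$ form a biorthogonal system.
\end{example}

To see what is missing, return to \eqref{eq:split}. The \emph{pattern} of $e_\beta$ on the pair $\alpha$ is the map $l\mapsto e_\beta(p^l_\alpha)$ from $\{0,1\}$ to itself. There are four such maps: the identity $\mathrm{id}$, the \emph{flip} $\mathrm{fl}(l)=1-l$, and the constants $\mathbf 0$ and $\mathbf 1$. By \eqref{eq:split} the pattern is $\mathrm{id}$ for $\beta=\alpha$ and constant for $\beta<\alpha$. For $\beta>\alpha$ it is ours to design. Let $\Gamma\subseteq\omega_1$ be uncountable, and let $\alpha$ range over $\Gamma$.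
\begin{itemize}
\item If no $e_\beta$ flips a pair $\alpha<\beta$ in $\Gamma$, then $(e_\alpha,\delta_{p^1_\alpha}-\delta_{p^0_\alpha})$ is semi-biorthogonal, since the value $e_\beta(p^1_\alpha)-e_\beta(p^0_\alpha)$ is negative only for a flip.
\item If the pattern of $e_\beta$ on the pair $\alpha$ is $\mathbf 0$ for all $\beta<\alpha$ in $\Gamma$, then $(e_\alpha,\delta_{p^1_\alpha})$ is semi-biorthogonal.
\item If it is $\mathbf 1$ for all $\beta<\alpha$ in $\Gamma$, then $(1-e_\alpha,\delta_{p^0_\alpha})$ is semi-biorthogonal.
\end{itemize}
So if $C(K)$ is a Rolewicz space, every uncountable $\Gamma$ must contain a later pair on the side $0$ of an earlier function, a later pair on the side $1$ of an earlier function, and an earlier pair flipped by a later function. Conversely, these three configurations destroy all sequences of the simplest form. Fix reals $a^0,a^1,u^0,u^1$ and let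
\[
\mu_\alpha=a^0\delta_{p^0_\alpha}+a^1\delta_{p^1_\alpha},\qquad f_\alpha=u^0(1-e_\alpha)+u^1e_\alpha\qquad(\alpha\in\Gamma).
\]
If $e_\beta$ has pattern $\sigma$ on the pair $\alpha$, then $f_\beta(p^l_\alpha)=u^{\sigma(l)}$, so
\[
\mu_\alpha(f_\beta)=\Phi(\sigma):=a^0u^{\sigma(0)}+a^1u^{\sigma(1)} .
\]
The four values are tied by one linear relation,
\begin{equation}\label{eq:four}
\Phi(\mathrm{id})+\Phi(\mathrm{fl})=\Phi(\mathbf 0)+\Phi(\mathbf 1),
\end{equation}
because both sides equal $(a^0+a^1)(u^0+u^1)$. Suppose that $(f_\alpha,\mu_\alpha)_{\alpha\in\Gamma}$ is $\varepsilon$-semi-biorthogonal and that the three configurations occur in $\Gamma$. Then $\Phi(\mathrm{id})=1$, $\Phi(\mathrm{fl})\ge-\varepsilon$, $\Phi(\mathbf 0)\le\varepsilon$ and $\Phi(\mathbf 1)\le\varepsilon$. Now \eqref{eq:four} gives $1-\varepsilon\le2\varepsilon$, that is, $\varepsilon\ge\frac13$.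

Relation \eqref{eq:four} survives the addition of a constant $\rho$ to $\Phi$, since each side has two terms. The sequence in Lemma~\ref{lem:split} is the extremal case: there $\rho=\frac13$, $a^1=-a^0=\frac13$, $u^1=-u^0=1$, and the values are $\Phi(\mathrm{id})=1$, $\Phi(\mathrm{fl})=-\frac13$, $\Phi(\mathbf 0)=\Phi(\mathbf 1)=\frac13$.

A general sequence $(f_\alpha,\mu_\alpha)$ differs from this model in three ways. First, $\mu_\alpha$ may have atoms on several pairs $\eta^\alpha_1,\dots,\eta^\alpha_k$ that move with $\alpha$, so the three configurations must occur on $k$ pairs at once; this is the reason for $k$-families. Second, $f_\alpha$ is only approximately of the form $u^0(1-e_\xi)+u^1e_\xi$, and only near the pair $\xi$; continuity and thinning handle this. Third, $\mu_\alpha$ has a part that gives no mass to the split pairs; we show that after thinning this part contributes almost the same constant $\rho$ to all the values $\mu_\alpha(f_\beta)$.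

\section{Points in general position}\label{sec:L}

For $k=1$, property (L) says that no uncountable subset of $\{x_\gamma:\gamma<\omega_1\}$ is meager: the set is a Luzin set. For $k=2$ it implies, for example, that no continuous $F:P\to P$ satisfies $F(x_\xi)=x_\eta$ for uncountably many pairwise disjoint pairs $\xi<\eta$, because the graph of $F$ is closed and nowhere dense. Disjointness of the tuples cannot be dropped: all pairs $(x_0,x_\eta)$ lie in the meager set $\{x_0\}\times P$.

We identify $P$ with $(2\times\omega)^\omega$. Then $P^k$ is a countable power of a countably infinite discrete set, so it is homeomorphic to $\omega^\omega$, hence to the irrationals. A set of reals is meager if and only if its irrational part is meager in the irrationals, so the meager ideal of each $P^k$ has cofinality $\operatorname{cof}(\mathcal M)$. We use the Baire category theorem and the following form of the Kuratowski--Ulam theorem: if $S,T$ are Polish spaces and $E\subseteq S\times T$ is Borel and comeager, then the set of $s\in S$ for which the section $\{t:(s,t)\in E\}$ is comeager in $T$ is comeager in $S$.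

\begin{proof}[Proof of Theorem~\ref{thm:strong}(1) from $\operatorname{cof}(\mathcal M)=\aleph_1$]
Every meager set is contained in a countable union of closed nowhere dense sets, and there are $2^{\aleph_0}$ such unions; a countable family of meager sets has a meager union, so it does not cover all singletons. Hence CH implies $\operatorname{cof}(\mathcal M)=\aleph_1$. Assume the latter. Enlarging the members of cofinal families to Borel meager sets and taking complements, we obtain Borel comeager sets $E_\nu\subseteq P^{d_\nu}$, $\nu<\omega_1$, such that for each $k\ge1$ every comeager subset of $P^k$ contains some $E_\nu$ with $d_\nu=k$.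

The aim is that every increasing tuple above $\nu$ falls in $E_\nu$. For $d_\nu=2$ this asks two things of a point $x_\gamma$ with $\gamma>\nu$: as a second coordinate, it must lie in the sections of $E_\nu$ at the earlier points, and as a first coordinate, it must have a comeager section itself, so that later points can be chosen in it. In general, for $0\le j\le d_\nu$ and $y\in P^j$ let $E_\nu(y)=\{w\in P^{d_\nu-j}:(y,w)\in E_\nu\}$, a Borel set, and call $y$ \emph{$\nu$-good} if $E_\nu(y)$ is comeager in $P^{d_\nu-j}$. For $j=d_\nu$ we take $\nu$-good to mean $y\in E_\nu$. The empty tuple is $\nu$-good. If $y\in P^{j-1}$ is $\nu$-good and $1\le j\le d_\nu$, then the set of $x\in P$ such that $(y,x)$ is $\nu$-good is comeager in $P$: for $j<d_\nu$ by the Kuratowski--Ulam theorem applied to $E_\nu(y)\subseteq P\times P^{d_\nu-j}$, and for $j=d_\nu$ because the set is $E_\nu(y)$.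

Choose $x_\gamma$ by recursion on $\gamma<\omega_1$. There are countably many choices of $\nu<\gamma$, $1\le j\le d_\nu$ and $\nu<\xi_1<\dots<\xi_{j-1}<\gamma$ such that $(x_{\xi_1},\dots,x_{\xi_{j-1}})$ is $\nu$-good. By the Baire category theorem there is $x_\gamma$ such that $(x_{\xi_1},\dots,x_{\xi_{j-1}},x_\gamma)$ is $\nu$-good for all of them and $x_\gamma$ is outside the nowhere dense sets $\{z_\xi\}\times\omega^\omega$, $\xi<\gamma$. The $z_\gamma$ are distinct. By induction on $j\le d_\nu$, the tuple $(x_{\xi_1},\dots,x_{\xi_j})$ is $\nu$-good whenever $\nu<\xi_1<\dots<\xi_j$: the shorter tuple is $\nu$-good, so it was considered at stage $\gamma=\xi_j$. For $j=d=d_\nu$ this says $(x_{\xi_1},\dots,x_{\xi_d})\in E_\nu$.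

Given a meager $Z\subseteq P^k$ and a $k$-family, pick $\nu$ with $d_\nu=k$ and $E_\nu\subseteq P^k\setminus Z$, and pick $\alpha\in\Gamma$ with $\eta^\alpha_1>\nu$. Then $(x_{\eta^\alpha_1},\dots,x_{\eta^\alpha_k})\in E_\nu$ is not in $Z$.
\end{proof}

The next proof uses forcing and is not needed for Theorem~\ref{thm:main}.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(1) for Cohen reals]
Let $\mathbb C=(2\times\omega)^{<\omega}$, ordered by end-extension, be Cohen forcing for $P$. Let $G$ be generic over $V$ for the finite support product of $\omega_1$ copies of $\mathbb C$, and let $x_\gamma=(z_\gamma,g_\gamma)$ be the point of $P$ given by coordinate $\gamma$. For $\xi\ne\eta$ the conditions that decide different values of $z_\xi(n)$ and $z_\eta(n)$ for some $n$ are dense, so the $z_\gamma$ are distinct. The product has the countable chain condition. Hence $\omega_1$ is preserved, and every subset in $V[G]$ of a countable set of $V$ has a name that involves countably many coordinates, so it lies in $V[G{\upharpoonright}\nu]$ for some $\nu<\omega_1$.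

In $V[G]$ let $Z\subseteq\bigcup_nZ_n\subseteq P^k$ with $Z_n$ closed and nowhere dense, and let a $k$-family be given. Let $T_n\subseteq\mathbb C^k$ consist of those tuples of finite sequences whose basic open set in $P^k$ misses $Z_n$. Each $T_n$ is dense in $\mathbb C^k$, and $(T_n)_{n<\omega}$ is coded by a subset of $\omega\times\mathbb C^k$, so it lies in some $V[G{\upharpoonright}\nu]$. Pick $\alpha\in\Gamma$ with $\eta^\alpha_1>\nu$. By the product lemma, the restriction of $G$ to the finite set $\{\eta^\alpha_1,\dots,\eta^\alpha_k\}$, which is disjoint from $\nu$, is $\mathbb C^k$-generic over $V[G{\upharpoonright}\nu]$. It meets every $T_n$, so $(x_{\eta^\alpha_1},\dots,x_{\eta^\alpha_k})$ lies in no $Z_n$.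
\end{proof}

\section{The compact space $K$}\label{sec:K}

From now on fix $x_\gamma=(z_\gamma,g_\gamma)$, $\gamma<\omega_1$, as in (L). For distinct $x,y\in\Delta$ let $|x\wedge y|$ be their length of agreement, the least $n$ with $x(n)\ne y(n)$.

We split the points $z_\gamma$ one at a time. At stage $\gamma$ we define $e_\gamma$ as a continuous function away from $z_\gamma$ and let it take both values over $z_\gamma$. The complement of $z_\gamma$ in $\Delta$ is the disjoint union of the clopen sets $C^\gamma_n=\{x\neq z_\gamma:|x\wedge z_\gamma|=n\}$, which shrink to $z_\gamma$. To flip the pair $\beta<\gamma$ we set $e_\gamma=1-e_\beta$ near $z_\beta$. If we do this for finitely many $\beta$ in each $C^\gamma_n$, continuity is clear and room is left for open sets on which $e_\gamma$ is constant; these will give the sides. It remains to decide which finitely many $\beta$ to flip. We number the ordinals below $\gamma$ by an injection $\iota_\gamma:\gamma\to\omega$ and flip those with number below a cutoff read from $g_\gamma$. In Lemma~\ref{lem:flips} a required cutoff is computed from a countable set of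 ordinals \emph{before} $\gamma$ is chosen, so the numbering of that set must be almost independent of $\gamma$. The next lemma provides this. Write $s=^*t$ if $s,t$ have the same domain and differ at finitely many points.

\begin{lemma}[Coherent injections]\label{lem:coherent}
There are injections $\iota_\gamma:\gamma\to\omega$, $\gamma<\omega_1$, such that $\iota_\gamma{\upharpoonright}\zeta=^*\iota_\zeta$ whenever $\zeta<\gamma$.
\end{lemma}

\begin{proof}
We use recursion on $\gamma$ and keep $\omega\setminus\operatorname{ran}\iota_\gamma$ infinite, so that unused values are always available. Let $\iota_0=\emptyset$, and let $\iota_{\gamma+1}$ extend $\iota_\gamma$ by an unused value at $\gamma$.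

Let $\gamma$ be a limit and $\gamma_0<\gamma_1<\cdots$ with supremum $\gamma$. We build injections $s_0\subseteq s_1\subseteq\cdots$ with $s_n=^*\iota_{\gamma_n}$, starting with $s_0=\iota_{\gamma_0}$. Given $s_n$, write $\iota=\iota_{\gamma_{n+1}}$. The set $D=\{\zeta<\gamma_n:s_n(\zeta)\ne\iota(\zeta)\}$ is finite, since $s_n=^*\iota_{\gamma_n}=^*\iota{\upharpoonright}\gamma_n$. Thus $\operatorname{ran}s_n\cup\operatorname{ran}\iota\subseteq s_n[D]\cup\operatorname{ran}\iota$ has infinite complement. If $\xi\in[\gamma_n,\gamma_{n+1})$ and $\iota(\xi)=s_n(\zeta)$, then $\zeta\in D$ because $\iota$ is injective; so there are finitely many such $\xi$. Let $s_{n+1}$ extend $s_n$ and agree with $\iota$ on $[\gamma_n,\gamma_{n+1})$ except at these $\xi$, which receive distinct values outside $\operatorname{ran}s_n\cup\operatorname{ran}\iota$. Then $s_{n+1}$ is injective and $s_{n+1}=^*\iota$.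

The injection $t=\bigcup_ns_n$ may be onto $\omega$, so we free infinitely many values: let $\iota_\gamma(\gamma_n)=t(\gamma_{2n})$, and $\iota_\gamma(\xi)=t(\xi)$ for $\xi\notin\{\gamma_n:n<\omega\}$. Then $\iota_\gamma$ is injective and omits all $t(\gamma_{2n+1})$. Below $\gamma_n$ it differs from $s_n$ at most at $\gamma_0,\dots,\gamma_{n-1}$, so for $\zeta<\gamma_n$ we have $\iota_\gamma{\upharpoonright}\zeta=^*\iota_{\gamma_n}{\upharpoonright}\zeta=^*\iota_\zeta$.
\end{proof}

Fix such $\iota_\gamma$, and let $g^*_\gamma(n)=\max_{m\le n}g_\gamma(m)$ be the least nondecreasing function above $g_\gamma$.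

\subsection*{The recursion}
We define compact sets $K_\gamma\subseteq\Delta\times2^\gamma$ for $\gamma\le\omega_1$. For a point $p$ of $\Delta\times 2^\gamma$ let $\pi_\gamma(p)\in\Delta$ be its first coordinate, $e_\xi(p)\in\{0,1\}$ its coordinate $\xi<\gamma$, and $p{\upharpoonright}\xi\in\Delta\times2^\xi$ its restriction. We maintain:
\begin{itemize}
\item[(I1)] for $\xi<\gamma$, restriction maps $K_\gamma$ onto $K_\xi$;
\item[(I2)] for $\xi<\gamma$, the fiber of $\pi_\gamma$ in $K_\gamma$ over $z_\xi$ has exactly two points, which agree on the coordinates below $\xi$ and have $e_\xi=0$ and $e_\xi=1$; all other fibers are singletons.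
\end{itemize}
The point over $z_\xi$ with $e_\xi=l$ is written $p^l_\xi$, in every $K_\gamma$ with $\gamma>\xi$; by (I1) and (I2) restriction sends $p^l_\xi$ to $p^l_\xi$. Let $K_0=\Delta$.

\emph{Limit step.} Let $K_\gamma$ be the set of $p\in\Delta\times2^\gamma$ with $p{\upharpoonright}\xi\in K_\xi$ for all $\xi<\gamma$, a closed set. Given $q\in K_\xi$, the closed sets $\{p:p{\upharpoonright}\xi=q,\ p{\upharpoonright}\xi'\in K_{\xi'}\}$ for $\xi<\xi'<\gamma$ are nonempty and decreasing by (I1) at earlier stages, so by compactness they have a common point, which lies in $K_\gamma$. This gives (I1). For (I2), finitely many distinct points of $K_\gamma$ have distinct restrictions to some $\xi'<\gamma$, which we may take as large as we like. So a fiber in $K_\gamma$ has at most two points, and only one if it is not over some $z_\xi$, $\xi<\gamma$. By (I1) the fiber over $z_\xi$ maps onto $\{p^0_\xi,p^1_\xi\}\subseteq K_{\xi+1}$, so it has the required form.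

\emph{Successor step.} Let $K_\gamma$ be given, $\gamma<\omega_1$. Since $z_\gamma\ne z_\xi$ for $\xi<\gamma$, there is a unique point $\hat z_\gamma\in K_\gamma$ over $z_\gamma$. For $n<\omega$ let
\[
F^\gamma_n=\{\beta<\gamma:\ z_\beta\in C^\gamma_n,\ \iota_\gamma(\beta)\le g^*_\gamma(n)\},
\]
a finite set because $\iota_\gamma$ is injective. Choose pairwise disjoint clopen sets $J^\gamma_\beta\subseteq C^\gamma_n$, $\beta\in F^\gamma_n$, with $z_\beta\in J^\gamma_\beta$ and such that
\[
A^\gamma_n=C^\gamma_n\setminus\bigcup_{\beta\in F^\gamma_n}J^\gamma_\beta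
\]
is nonempty; small enough basic neighborhoods of the $z_\beta$ will do, as $C_n^\gamma$ is infinite. Define $h_\gamma:K_\gamma\setminus\{\hat z_\gamma\}\to\{0,1\}$ by
\[
h_\gamma=1-e_\beta\ \text{ on }\pi_\gamma^{-1}(J^\gamma_\beta)\quad(\beta\in F^\gamma_n),\qquad h_\gamma=n\bmod2\ \text{ on }\pi_\gamma^{-1}(A^\gamma_n);
\]
see Figure~\ref{fig:step}. These sets are clopen in $K_\gamma$ and partition $K_\gamma\setminus\{\hat z_\gamma\}$, and $h_\gamma$ is continuous on each, so $h_\gamma$ is continuous. Let
\[
K_{\gamma+1}=\{(p,h_\gamma(p)):p\in K_\gamma\setminus\{\hat z_\gamma\}\}\cup\{(\hat z_\gamma,0),(\hat z_\gamma,1)\}\subseteq K_\gamma\times2 .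
\]
The graph of $h_\gamma$ is closed in $(K_\gamma\setminus\{\hat z_\gamma\})\times2$, and both remaining points of $K_\gamma\times2$ were added, so $K_{\gamma+1}$ is closed. Restriction $K_{\gamma+1}\to K_\gamma$ is onto, and it is one-to-one except that the two points over $z_\gamma$ go to $\hat z_\gamma$. This gives (I1) and (I2) for $\gamma+1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm,font=\small]
\fill[gray!40] (0.9,-0.12) rectangle (1.9,0.12);
\fill[gray!40] (4.3,-0.12) rectangle (5.3,0.12);
\fill[gray!40] (6.2,-0.12) rectangle (7.2,0.12);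
\draw[thick] (0,0)--(3.8,0) (4.2,0)--(7.4,0) (7.8,0)--(9.2,0) (9.5,0)--(10.2,0);
\foreach \x in {1.4,4.8,6.7,11.1} \fill (\x,0) circle (1.6pt);
\node at (0.4,0.45) {$0$}; \node at (1.4,0.45) {$1-e_\beta$}; \node at (2.9,0.45) {$0$};
\node at (4.8,0.45) {$1-e_{\beta'}$}; \node at (5.75,0.45) {$1$}; \node at (6.7,0.45) {$1-e_{\beta''}$};
\node at (8.5,0.45) {$0$}; \node at (9.85,0.45) {$1$}; \node at (11.1,0.45) {$0,1$};
\node at (1.4,-0.4) {$z_\beta$}; \node at (4.8,-0.4) {$z_{\beta'}$}; \node at (6.7,-0.4) {$z_{\beta''}$}; \node at (11.1,-0.4) {$z_\gamma$};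
\node at (10.65,0) {$\cdots$};
\node at (1.9,-0.95) {$C^\gamma_0$}; \node at (5.8,-0.95) {$C^\gamma_1$}; \node at (8.5,-0.95) {$C^\gamma_2$}; \node at (9.85,-0.95) {$C^\gamma_3$};
\end{tikzpicture}
\caption{The new coordinate $e_\gamma$ at stage $\gamma$. The clopen sets $C^\gamma_n$ partition $\Delta\setminus\{z_\gamma\}$ and shrink to $z_\gamma$. The top row gives the value of $e_\gamma$ at the points over each region: it reverses an earlier coordinate over finitely many small (shaded) neighborhoods in each $C^\gamma_n$, equals the parity of $n$ over the rest of $C^\gamma_n$, and takes both values over $z_\gamma$.}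
\label{fig:step}
\end{figure}

Let $K=K_{\omega_1}$ and $\pi=\pi_{\omega_1}$. By (I1) and (I2), $\pi$ is a continuous, at most two-to-one map onto $\Delta$ and \eqref{eq:split} holds. By Lemma~\ref{lem:split}, $C(K)$ is nonseparable and has an uncountable $\frac13$-semi-biorthogonal sequence; with Proposition~\ref{prop:third} this proves Theorem~\ref{thm:strong}(3). For $j\in\{0,1\}$ let $O^j_\gamma$ be the union of the sets $A^\gamma_n$ with $n\equiv j\pmod 2$, an open subset of $\Delta$.

\begin{lemma}\label{lem:K}
Let $\gamma,\xi<\omega_1$ and $j,l\in\{0,1\}$.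
\begin{enumerate}
\item[(a)] $z_\gamma\in\overline{O^j_\gamma}$, and $e_\gamma(p)=j$ for every $p\in K$ with $\pi(p)\in O^j_\gamma$.
\item[(b)] If $\beta<\gamma$ and $\iota_\gamma(\beta)\le g^*_\gamma(|z_\beta\wedge z_\gamma|)$, then $e_\gamma(p^l_\beta)=1-l$.
\item[(c)] The sets $\{q\in K:\pi(q){\upharpoonright}m=z_\xi{\upharpoonright}m,\ e_\xi(q)=l\}$, $m<\omega$, form a neighborhood base at $p^l_\xi$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $p\in K$ and $\pi(p)\ne z_\gamma$, then $p{\upharpoonright}(\gamma+1)\in K_{\gamma+1}$ gives $e_\gamma(p)=h_\gamma(p{\upharpoonright}\gamma)$.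

(a) Every neighborhood of $z_\gamma$ contains $C^\gamma_n$, hence the nonempty set $A^\gamma_n$, for all large $n$ of both parities. Over $O^j_\gamma$ the function $h_\gamma$ equals $j$.

(b) With $n=|z_\beta\wedge z_\gamma|$ we have $z_\beta\in C^\gamma_n$, so $\beta\in F^\gamma_n$ and $z_\beta\in J^\gamma_\beta$. Hence $e_\gamma(p^l_\beta)=1-e_\beta(p^l_\beta)=1-l$.

(c) The sets are clopen and decreasing, and their intersection is $\{p^l_\xi\}$ by (I2). If $U$ is an open neighborhood of $p^l_\xi$, their traces on the compact set $K\setminus U$ have empty intersection, so one of them is empty.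
\end{proof}

\section{Sides and flips}\label{sec:sidesflips}

We now find the three configurations of Section~\ref{sec:model} in every $k$-family. These two lemmas are the only places where the genericity in (L) is used: the first needs the coordinates $z_\gamma$, the second the coordinates $g_\gamma$. For a $k$-family write $z^\alpha=(z_{\eta^\alpha_1},\dots,z_{\eta^\alpha_k})\in\Delta^k$. The countable part through which the family is caught is a countable $B\subseteq\Gamma$ such that $\{z^\beta:\beta\in B\}$ is dense in $\{z^\alpha:\alpha\in\Gamma\}$; it exists because $\Delta^k$ has a countable base. In each proof $B$ determines a meager set, and (L) gives an $\alpha$ above $B$ that avoids it.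

\begin{lemma}[Sides]\label{lem:sides}
Let $(\eta^\alpha)_{\alpha\in\Gamma}$ be a $k$-family and $j\in\{0,1\}$. There are $\beta<\alpha$ in $\Gamma$ with $e_{\eta^\beta_i}(p^l_{\eta^\alpha_i})=j$ for all $i\le k$ and $l\in\{0,1\}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:K}(a) it suffices to find $\beta<\alpha$ in $\Gamma$ with $z_{\eta^\alpha_i}\in O^j_{\eta^\beta_i}$ for all $i$. Let $B$ be as above and
\[
W=\bigcup_{\beta\in B}\ \prod_{i\le k}O^j_{\eta^\beta_i}\subseteq\Delta^k ,
\]
an open set. For $\beta\in B$, Lemma~\ref{lem:K}(a) gives $z^\beta\in\prod_i\overline{O^j_{\eta^\beta_i}}\subseteq\overline W$, and by density $z^\alpha\in\overline W$ for all $\alpha\in\Gamma$. It remains to pass from $\overline W$ to $W$. The boundary $\partial W=\overline W\setminus W$ is closed and nowhere dense. The projection $P^k\to\Delta^k$ is continuous and open, so the preimage of $\partial W$ is closed with empty interior. Apply (L) to this preimage and to the $k$-family indexed by $\{\alpha\in\Gamma:\alpha>\sup B\}$. We get $\alpha>\sup B$ in $\Gamma$ with $z^\alpha\notin\partial W$, so $z^\alpha\in W$, and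 $z^\alpha\in\prod_iO^j_{\eta^\beta_i}$ for some $\beta\in B$, where $\beta<\alpha$.
\end{proof}

For flips we need $\beta\in B$ and a later $\alpha$ such that the number of $\eta^\beta_i$ is below the cutoff $g^*_{\eta^\alpha_i}$ at the level where $z_{\eta^\beta_i}$ and $z_{\eta^\alpha_i}$ part. No single $\beta$ can be named in advance, since we do not know where $z^\alpha$ will be. But for each $n$ there are finitely many possible values of $z^\alpha$ up to level $n$; we name one $\beta$ for each and let $b(n)$ bound their numbers. A generic $g$ exceeds $b$ infinitely often. The named point parts from $z^\alpha$ at level $n$ or later, where $g$ itself may be small; this is why the cutoff is the monotone function $g^*$.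

\begin{lemma}[Flips]\label{lem:flips}
Let $(\eta^\alpha)_{\alpha\in\Gamma}$ be a $k$-family. There are $\beta<\alpha$ in $\Gamma$ with $e_{\eta^\alpha_i}(p^l_{\eta^\beta_i})=1-l$ for all $i\le k$ and $l\in\{0,1\}$.
\end{lemma}

\begin{proof}
Let $B$ be as above and let $\zeta<\omega_1$ be larger than all $\eta^\beta_i$, $\beta\in B$, $i\le k$. For each $n$ and each of the finitely many $s\in(2^n)^k$ of the form $(z_{\eta^\beta_i}{\upharpoonright}n)_{i\le k}$ with $\beta\in B$, pick one such $\beta$ and call it $\beta(s)$. Let $b(n)<\omega$ bound $\iota_\zeta(\eta^{\beta(s)}_i)$ for all these $s\in(2^n)^k$ and all $i\le k$.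

For each $m$, the set of $(z'_i,g'_i)_{i\le k}\in P^k$ for which there is $n\ge m$ with $g'_i(n)\ge b(n)$ for all $i$ is open and dense. Let $Z$ be the complement of the intersection of these sets, a meager set. Apply (L) to $Z$ and to the $k$-family indexed by the uncountable set $\{\alpha\in\Gamma:\alpha>\sup B,\ \eta^\alpha_1>\zeta\}$. We get $\alpha$ in this set such that for infinitely many $n$,
\begin{equation}\label{eq:above}
g_{\eta^\alpha_i}(n)\ge b(n)\quad\text{for all }i\le k .
\end{equation}
The bound $b$ refers to $\iota_\zeta$, while the construction at stage $\eta^\alpha_i$ uses $\iota_{\eta^\alpha_i}$. By coherence the sets $X_i=\{\xi<\zeta:\iota_{\eta^\alpha_i}(\xi)\ne\iota_\zeta(\xi)\}$ are finite. For $\xi<\zeta$ we have $z_\xi\ne z_{\eta^\alpha_i}$, so we may fix $n$ satisfying \eqref{eq:above} with $n>|z_\xi\wedge z_{\eta^\alpha_i}|$ for all $\xi\in X_i$, $i\le k$.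

Let $s=(z_{\eta^\alpha_i}{\upharpoonright}n)_{i\le k}$. The basic open subset of $\Delta^k$ given by $s$ contains $z^\alpha$, so by density it contains $z^{\beta'}$ for some $\beta'\in B$. Hence $\beta=\beta(s)$ is defined, and $\beta\le\sup B<\alpha$. Let $n_i=|z_{\eta^\beta_i}\wedge z_{\eta^\alpha_i}|$. Then $n_i\ge n$, so $\eta^\beta_i\notin X_i$ by the choice of $n$, and $\eta_i^\beta<\zeta$. Therefore
\[
\iota_{\eta^\alpha_i}(\eta^\beta_i)=\iota_\zeta(\eta^\beta_i)\le b(n)\le g_{\eta^\alpha_i}(n)\le g^*_{\eta^\alpha_i}(n_i).
\]
Since $\eta^\beta_i<\zeta<\eta^\alpha_i$, Lemma~\ref{lem:K}(b) gives $e_{\eta^\alpha_i}(p^l_{\eta^\beta_i})=1-l$.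
\end{proof}

\section{Arbitrary measures}\label{sec:measures}

By the Riesz representation theorem, $C(K)^*$ is the space of finite signed Radon measures on $K$ (Borel measures whose variation $|\mu|$ is inner regular with respect to compact sets), with $\mu(f)=\int f\,d\mu$ and $\|\mu\|=|\mu|(K)$. A Radon measure is determined by the integrals of continuous functions. The restriction of a Radon measure to a Borel set and the Jordan parts $\mu^\pm\le|\mu|$ in $\mu=\mu^+-\mu^-$ are Radon. On a compact metrizable space, such as $\Delta$ or $K_\gamma$ for $\gamma<\omega_1$, every finite Borel measure is Radon. The image $\pi_*\lambda$ of $\lambda$ is given by $\pi_*\lambda(A)=\lambda(\pi^{-1}A)$, so $\pi_*\lambda(f)=\lambda(f\circ\pi)$. For $N\ge1$ let $M_N$ be the set of positive measures on $\Delta$ of mass at most $N$ with the weak* topology. It is compact, and metrizable because $C(\Delta)$ is separable; so it has a countable base.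

\subsection*{Measures that vanish on the split fibers}
In a separable dual, thinning would make uncountably many functionals almost equal. That is not available in $C(K)^*$, but it is available in $M_N$, and the next lemma shows that for a measure with no mass on the split fibers the image in $M_N$ controls each integral. The hypothesis is needed: $\delta_{p^0_\xi}$ and $\delta_{p^1_\xi}$ have the same image and differ on $e_\xi$.

\begin{lemma}\label{lem:shadow}
Let $\lambda\ge0$ be a Radon measure on $K$ with $\lambda(K)\le N$ and $\lambda(\pi^{-1}(z_\xi))=0$ for all $\xi<\omega_1$. Let $f\in C(K)$ and $\theta>0$. There is an open $U\subseteq M_N$ with $\pi_*\lambda\in U$ such that every Radon measure $\lambda'\ge0$ on $K$ with $\pi_*\lambda'\in U$ satisfies $|\lambda'(f)-\lambda(f)|<\theta$.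
\end{lemma}

\begin{proof}
We first show that if $\lambda'\ge0$ is Radon and $\pi_*\lambda'=\pi_*\lambda$, then $\lambda'=\lambda$. There are uncountably many split fibers, so countable additivity does not let us discard them all at once; we follow the recursion instead. Let $\lambda_\gamma,\lambda'_\gamma$ be the images on $K_\gamma$ under restriction. We prove $\lambda_\gamma=\lambda'_\gamma$ by induction on $\gamma\le\omega_1$. For $\gamma=0$ this is the assumption. Assume it for $\gamma$, let $r:K_{\gamma+1}\to K_\gamma$ be restriction and $L$ the fiber over $z_\gamma$ in $K_{\gamma+1}$. Then $r$ is a homeomorphism from $K_{\gamma+1}\setminus L$, the graph of $h_\gamma$, onto $K_\gamma\setminus\{\hat z_\gamma\}$. So for a Borel set $A\subseteq K_{\gamma+1}\setminus L$ the set $r(A)$ is Borel, $A=r^{-1}(r(A))$, and $\lambda_{\gamma+1}(A)=\lambda_\gamma(r(A))=\lambda'_\gamma(r(A))=\lambda'_{\gamma+1}(A)$. The set $L$ is null for both measures, as $\pi_*\lambda'(\{z_\gamma\})=\pi_*\lambda(\{z_\gamma\})=0$. For limit $\gamma$, the functions $p\mapsto f_0(p{\upharpoonright}\xi)$ with $\xi<\gamma$, $f_0\in C(K_\xi)$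 form a subalgebra of $C(K_\gamma)$ that contains the constants and separates points, so it is dense by the Stone--Weierstrass theorem. The two measures give these functions the same integral by the induction hypothesis, and both are Radon, so they are equal.

Suppose the lemma fails. Taking for $U$ the members of a decreasing countable neighborhood base of $\pi_*\lambda$ in $M_N$, we get Radon measures $\lambda^{(n)}\ge0$ on $K$ with $\pi_*\lambda^{(n)}\in M_N$, $\pi_*\lambda^{(n)}\to\pi_*\lambda$ and $|\lambda^{(n)}(f)-\lambda(f)|\ge\theta$. They have mass at most $N$, so by the Banach--Alaoglu theorem they have a weak* cluster point $\lambda'\ge0$. The map $\pi_*$ is weak* continuous, so $\pi_*\lambda'=\pi_*\lambda$, and $|\lambda'(f)-\lambda(f)|\ge\theta$. This contradicts $\lambda'=\lambda$.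
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:strong}(2)}
We know that $C(K)$ is nonseparable. Let $0\le\varepsilon<\frac13$ and suppose that $C(K)$ has an uncountable $\varepsilon$-semi-biorthogonal sequence. Its first $\omega_1$ terms form such a sequence $\langle(f_\alpha,\mu_\alpha):\alpha<\omega_1\rangle$, with $\mu_\alpha$ signed Radon measures. Fix $\tau>0$ with $20\tau<1-3\varepsilon$. The letter $\Gamma$ denotes an uncountable subset of $\omega_1$, which we thin finitely many times. First thin so that $\|f_\alpha\|,\|\mu_\alpha\|\le N$ for all $\alpha\in\Gamma$, where $N\ge1$ is an integer.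

\emph{Step 1: decomposition.} The fibers $\pi^{-1}(z_\xi)$ are disjoint, so $\sum_\xi|\mu_\alpha|(\pi^{-1}(z_\xi))\le N$, and only countably many terms are nonzero. Choose a finite $D_\alpha\subseteq\omega_1$ with $\alpha\in D_\alpha$ and $\sum_{\xi\notin D_\alpha}|\mu_\alpha|(\pi^{-1}(z_\xi))\le\tau/N$. Let $\kappa_\alpha$ be the restriction of $\mu_\alpha$ to the union of the non-null fibers $\pi^{-1}(z_\xi)$ with $\xi\notin D_\alpha$, and $\lambda_\alpha$ the restriction of $\mu_\alpha$ to the complement of the union of these fibers and the fibers with $\xi\in D_\alpha$. Both unions are countable sets, hence Borel. With $a^l_{\alpha,\xi}=\mu_\alpha(\{p^l_\xi\})$,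
\begin{equation}\label{eq:decomp}
\mu_\alpha=\sum_{\xi\in D_\alpha}\sum_{l=0,1}a^l_{\alpha,\xi}\,\delta_{p^l_\xi}+\kappa_\alpha+\lambda_\alpha ,
\end{equation}
where $|a^l_{\alpha,\xi}|\le N$, $\|\kappa_\alpha\|\le\tau/N$ and $|\lambda_\alpha|(\pi^{-1}(z_\xi))=0$ for all $\xi<\omega_1$. The Jordan parts $\lambda^\pm_\alpha$ satisfy the hypotheses of Lemma~\ref{lem:shadow}.

\emph{Step 2: thinning.} The delta-system lemma says that an uncountable family of finite sets has an uncountable subfamily and a set $R$, the root, such that any two distinct members of the subfamily intersect in $R$. As $\alpha\in D_\alpha$, each finite set equals $D_\alpha$ for finitely many $\alpha$. So we may thin $\Gamma$ so that the $D_\alpha$ are distinct, have the same size, and have pairwise intersection $R$. Write $D_\alpha\setminus R=\{\eta^\alpha_1<\dots<\eta^\alpha_k\}$. The $D_\alpha$ are distinct, so $k\ge1$, and $(\eta^\alpha)_{\alpha\in\Gamma}$ is a $k$-family. Choose $\tau'>0$ with $2(|R|+k)\cdot3N\tau'\le\tau$. Write $a^l_{\alpha,i}$ for $a^l_{\alpha,\eta^\alpha_i}$ and put $u^l_{\alpha,i}=f_\alpha(p^l_{\eta^\alpha_i})$.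 Thin $\Gamma$ to obtain the following.
\begin{itemize}
\item[(T1)] As $\alpha$ ranges over $\Gamma$, each of the numbers $a^l_{\alpha,\xi}$, $f_\alpha(p^l_\xi)$ ($\xi\in R$), $a^l_{\alpha,i}$, $u^l_{\alpha,i}$ ($i\le k$) varies by at most $\tau'$, and $\lambda_\alpha(f_\alpha)$ varies by at most $\tau$.
\item[(T2)] There are $m<\omega$ and $s_1,\dots,s_k\in2^m$ such that for all $\alpha\in\Gamma$, $i\le k$, $l\in\{0,1\}$ we have $z_{\eta^\alpha_i}{\upharpoonright}m=s_i$, and $|f_\alpha(q)-u^l_{\alpha,i}|\le\tau'$ whenever $\pi(q){\upharpoonright}m=s_i$ and $e_{\eta^\alpha_i}(q)=l$.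
\item[(T3)] There are open $U^+,U^-\subseteq M_N$ such that for all $\alpha\in\Gamma$ we have $\pi_*\lambda^\pm_\alpha\in U^\pm$, and $|\lambda'(f_\alpha)-\lambda^\pm_\alpha(f_\alpha)|<\tau$ for all Radon $\lambda'\ge0$ on $K$ with $\pi_*\lambda'\in U^\pm$.
\end{itemize}
For (T1), cut $\mathbb R$ into intervals of length $\tau'$, respectively $\tau$; there are countably many ways to assign intervals to finitely many numbers. For (T2), Lemma~\ref{lem:K}(c) and the continuity of $f_\alpha$ at the $2k$ points $p^l_{\eta^\alpha_i}$ give an $m_\alpha$ that works for $\alpha$ with the strings $z_{\eta^\alpha_i}{\upharpoonright}m_\alpha$, and there are countably many possible values of $m_\alpha$ and the strings. For (T3), apply Lemma~\ref{lem:shadow} to $\lambda^\pm_\alpha$, $f_\alpha$ and $\tau$, and shrink the two open sets to members of a fixed countable base of $M_N$ that still contain $\pi_*\lambda^\pm_\alpha$; there are countably many pairs of members.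

Fix $\alpha_0\in\Gamma$ and let $a^l_\xi$, $w^l_\xi$, $a^l_i$, $u^l_i$, $c$ be the values at $\alpha_0$ of the numbers in (T1), in the order listed there. For $\sigma:\{0,1\}\to\{0,1\}$ put
\[
\rho=c+\sum_{\xi\in R}\sum_{l=0,1}a^l_\xi w^l_\xi,\qquad \Phi(\sigma)=\rho+\sum_{i\le k}\bigl(a^0_iu^{\sigma(0)}_i+a^1_iu^{\sigma(1)}_i\bigr).
\]
Relation \eqref{eq:four} holds for this $\Phi$: both sides equal $2\rho+\sum_i(a^0_i+a^1_i)(u^0_i+u^1_i)$.

\emph{Step 3: reduction to the model.} We claim that if $\alpha,\beta\in\Gamma$, in any order or equal, and $e_{\eta^\beta_i}(p^l_{\eta^\alpha_i})=\sigma(l)$ for all $i\le k$ and $l\in\{0,1\}$, then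
\begin{equation}\label{eq:est}
|\mu_\alpha(f_\beta)-\Phi(\sigma)|\le5\tau .
\end{equation}
Evaluate \eqref{eq:decomp} at $f_\beta$ and compare it with $\Phi(\sigma)$ term by term.

For the last term, $\pi_*\lambda^\pm_\alpha\in U^\pm$, so (T3) for $f_\beta$ with $\lambda'=\lambda^\pm_\alpha$ gives $|\lambda^\pm_\alpha(f_\beta)-\lambda^\pm_\beta(f_\beta)|<\tau$. Hence $|\lambda_\alpha(f_\beta)-\lambda_\beta(f_\beta)|\le2\tau$, and $|\lambda_\alpha(f_\beta)-c|\le3\tau$ by (T1). Next, $|\kappa_\alpha(f_\beta)|\le(\tau/N)N=\tau$.

There remain $2(|R|+k)$ atomic terms. For $\xi\in R$, (T1) gives $|a^l_{\alpha,\xi}-a^l_\xi|\le\tau'$ and $|f_\beta(p^l_\xi)-w^l_\xi|\le\tau'$. For $i\le k$ let $q=p^l_{\eta^\alpha_i}$. Then $\pi(q){\upharpoonright}m=z_{\eta^\alpha_i}{\upharpoonright}m=s_i$ and $e_{\eta^\beta_i}(q)=\sigma(l)$, so (T2) for $\beta$ gives $|f_\beta(q)-u^{\sigma(l)}_{\beta,i}|\le\tau'$, and with (T1) we get $|f_\beta(q)-u^{\sigma(l)}_i|\le2\tau'$ and $|a^l_{\alpha,i}-a^l_i|\le\tau'$. If $|a-a'|\le\tau'$, $|y-y'|\le2\tau'$ and $|a'|,|y|\le N$, then $|ay-a'y'|\le|a-a'||y|+|a'||y-y'|\le3N\tau'$. So the atomic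 terms contribute an error of at most $2(|R|+k)\cdot3N\tau'\le\tau$. The total is $3\tau+\tau+\tau$, which proves \eqref{eq:est}.

\emph{Step 4: the four patterns.} For $\beta=\alpha$ the pattern is $\mathrm{id}$ by \eqref{eq:split}, and $\mu_\alpha(f_\alpha)=1$, so $\Phi(\mathrm{id})\ge1-5\tau$. For $j\in\{0,1\}$, Lemma~\ref{lem:sides} gives $\beta<\alpha$ in $\Gamma$ that satisfy the hypothesis of \eqref{eq:est} with $\sigma$ the constant $j$, and $\mu_\alpha(f_\beta)\le\varepsilon$, so $\Phi(\mathbf 0),\Phi(\mathbf 1)\le\varepsilon+5\tau$. Lemma~\ref{lem:flips} gives $\beta<\alpha$ in $\Gamma$ with $e_{\eta^\alpha_i}(p^l_{\eta^\beta_i})=\mathrm{fl}(l)$; here the measure is the earlier one, $\mu_\beta(f_\alpha)\ge-\varepsilon$, and \eqref{eq:est} with $\alpha,\beta$ exchanged gives $\Phi(\mathrm{fl})\ge-\varepsilon-5\tau$. By \eqref{eq:four},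
\[
1-\varepsilon-10\tau\le\Phi(\mathrm{id})+\Phi(\mathrm{fl})=\Phi(\mathbf 0)+\Phi(\mathbf 1)\le2\varepsilon+10\tau ,
\]
that is, $1-3\varepsilon\le20\tau$. This contradicts the choice of $\tau$, and it is the only place where $\varepsilon<\frac13$ is used. So $C(K)$ has no uncountable $\varepsilon$-semi-biorthogonal sequence for any $\varepsilon<\frac13$. The case $\varepsilon=0$ shows that $C(K)$ is a Rolewicz space.

\emph{Subspaces and quotients.} Let $\langle(f_\alpha,\varphi_\alpha):\alpha<\alpha^*\rangle$ be $\varepsilon$-semi-biorthogonal in a closed subspace of $C(K)$. Extending each $\varphi_\alpha$ to $C(K)$ by the Hahn--Banach theorem leaves the values $\varphi_\alpha(f_\beta)$ unchanged. If instead the sequence lies in a quotient of $C(K)$ with quotient map $Q$, choose $\tilde f_\alpha\in C(K)$ with $Q\tilde f_\alpha=f_\alpha$; then $(\varphi_\alpha\circ Q)(\tilde f_\beta)=\varphi_\alpha(f_\beta)$. In both cases we get an $\varepsilon$-semi-biorthogonal sequence of the same length in $C(K)$, so $\alpha^*$ is countable when $\varepsilon<\frac13$. This completes the proof of Theorem~\ref{thm:strong}(2),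 and with part (1) the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}
\bibitem{DJ} Mirna Dzamonja and Istvan Juhasz, \emph{CH, a problem of Rolewicz and bidiscrete systems}, arXiv:0910.3091 (2009).
\end{thebibliography}
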